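
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Cantor sets in the three-sphere whose complements carry\\ a continuum of hyperbolic metrics}


\begin{abstract}
For every $d\ge 1$ we construct a Cantor set $C\subset\mathbb S^3$ whose complement carries a $d$-parameter family of complete hyperbolic metrics in which each isometry class occurs at most countably often. In particular the complement of a Cantor set in $\mathbb S^3$ can admit non-isometric complete hyperbolic metrics, which answers a question of Souto and Stover. The complement is a tree of hyperbolic pieces glued along totally geodesic thrice-punctured spheres. These spheres are rigid, so one piece, built from a flexible circle packing, can be deformed while all others stay fixed.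
\end{abstract}

\section{Introduction}

A \emph{Cantor set} is a metrizable compactum which is totally disconnected and has no isolated points. A \emph{hyperbolic} metric is a Riemannian metric of constant curvature $-1$. Souto and Stover \cite{SS} showed that there is a Cantor set $C\subset\mathbb S^3$ whose complement admits a complete hyperbolic metric. The question, posed in \cite{SS}, is whether there is a Cantor set in $\mathbb S^3$ whose complement admits complete hyperbolic metrics that are not isometric to each other. The answer is yes.

\begin{theorem}\label{thm:A}
There is a Cantor set $C\subset\mathbb S^3$ such that $\mathbb S^3\setminus C$ admits two, and indeed $2^{\aleph_0}$ pairwise, non-isometric complete hyperbolic metrics.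
\end{theorem}

\begin{theorem}\label{thm:B}
For every $d\ge1$ there are a Cantor set $C\subset\mathbb S^3$ and a family of complete hyperbolic metrics $g_r$ on $\mathbb S^3\setminus C$, $r=(r_1,\dots,r_d)\in(\tfrac18,\tfrac12)^d$, such that for each coordinate $r_j$ the metric $g_r$ has a closed geodesic of length $2\operatorname{arccosh}\frac{1-r_j}{r_j}$. Each isometry class contains $g_r$ for at most countably many $r$. In particular there are exactly $2^{\aleph_0}$ isometry classes of complete hyperbolic metrics on $\mathbb S^3\setminus C$.
\end{theorem}

Theorem~\ref{thm:A} is the case $d=1$ of Theorem~\ref{thm:B}.

\paragraph{Where the parameters come from.}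
We build $\mathbb S^3\setminus C$ from hyperbolic pieces glued along thrice-punctured spheres. These surfaces have no moduli, so each piece can be chosen independently of the others. One piece, the root, has infinite volume: besides its thrice-punctured boundary spheres it has a sphere with $k=d+3$ punctures at infinity. This piece is made from a circle packing that can be deformed, and the deformations have $k-3=d$ parameters. In $\mathbb S^3\setminus C$ the $k$-punctured sphere surrounds a \emph{single point} of $C$. This is possible because the rank-one cusps leading to its punctures turn out to be invisible to the topology.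

\paragraph{Plan of the proof.}
We call a complete hyperbolic $3$-manifold whose boundary consists of totally geodesic thrice-punctured spheres a \emph{block} (the precise definition is in Section~\ref{sec:blocks}). A thrice-punctured sphere has only one complete hyperbolic metric of finite area, and each of its self-homeomorphisms is isotopic to an isometry. Hence blocks can be glued isometrically whenever they can be glued topologically, and replacing one block by a homeomorphic but non-isometric one does not disturb the others.
\begin{itemize}
\item Section~\ref{sec:five} exhibits the deformable block in the smallest case, by hand.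
\item Section~\ref{sec:blocks} shows that an infinite tree of blocks is always complete, and that only the topology of the gluing matters.
\item Section~\ref{sec:graphs} produces blocks from graphs in $\mathbb S^3$: one removes from the graph exterior a meridian curve of each edge.
\item Sections~\ref{sec:tangle} and \ref{sec:nested} build a nested sequence of neighborhoods of graphs whose intersection, after one ball is collapsed, is a Cantor set $C$.
\item Section~\ref{sec:tree} shows that $\mathbb S^3\setminus C$ is homeomorphic to a tree of blocks. The difficulty is that blocks have meridians removed, and $\mathbb S^3\setminus C$ has not. The removed meridians turn out to sweep out half-open annuli that run to the end of $\mathbb S^3\setminus C$, and removing such annuli does not change the manifold.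
\item Section~\ref{sec:root} puts the deformable block into the root of the tree and counts isometry classes.
\end{itemize}

\paragraph{Conventions.}
Model objects (graphs, handlebodies, discs and balls in $\mathbb S^3$ or in the unit ball) are piecewise smooth and tame. \emph{Pants} are compact spheres with three holes; \emph{open pants} are their interiors, i.e.\ thrice-punctured spheres. We write $Q^\circ$ for the interior of a compact surface $Q$. For a closed round disc $\Delta\subset\hat{\mathbb C}=\partial\mathbb H^3$ let $H(\Delta)\subset\mathbb H^3$ be the closed half-space over $\Delta$, $H^\circ(\Delta)$ its interior and $\partial H(\Delta)$ its bounding plane. We use that homeomorphic smooth $3$-manifolds are diffeomorphic (Moise, Munkres), and the following fact.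
\begin{itemize}
\item[(P)] \emph{A thrice-punctured sphere has, up to isometry, exactly one complete hyperbolic metric of finite area, and every self-homeomorphism of it is isotopic to an isometry.}
\end{itemize}

\section{The smallest case: five discs}\label{sec:five}

Let $\frac18<r<\frac12$ and consider in $\hat{\mathbb C}$ the discs
\[
\Delta_-=\{\operatorname{Im}z\le0\}\cup\{\infty\},\qquad \Delta_+=\{\operatorname{Im}z\ge1\}\cup\{\infty\},
\]
together with three discs $T_0,T_1,T_2$ that rest on the real line from above, with radii $\frac12,r,\frac12$ and base points $x_0=0$, $x_1=\sqrt{2r}$, $x_2=2\sqrt{2r}$; see Figure~\ref{fig:five}.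

Two discs resting on the real line from above, with radii $\rho,\rho'$ and base points at distance $x$, are tangent if and only if $x^2+(\rho-\rho')^2=(\rho+\rho')^2$, and so:
\begin{equation}\label{eq:tangent}
\text{they are tangent iff } x=2\sqrt{\rho\rho'},\qquad\text{disjoint iff } x>2\sqrt{\rho\rho'} .
\end{equation}
Hence $T_1$ is tangent to $T_0$ and $T_2$. The discs $T_0,T_2$ are disjoint because $2\sqrt{2r}>1$, which is the condition $r>\frac18$. The discs $T_1$, $\Delta_+$ are disjoint because $2r<1$. The remaining pairs are tangent: $\Delta_-$ touches all others, and $\Delta_+$ touches $T_0$ and $T_2$. So the pattern of tangencies is the same for all $r\in(\frac18,\frac12)$, and at each end of this interval a new tangency appears.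

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\fill[gray!20] (-.7,-.42) rectangle (2.1,0);
\fill[gray!20] (-.7,1) rectangle (2.1,1.25);
\draw (-.7,0)--(2.1,0);
\draw (-.7,1)--(2.1,1);
\filldraw[fill=gray!20] (0,.5) circle (.5);
\filldraw[fill=gray!20] (.7071,.25) circle (.25);
\filldraw[fill=gray!20] (1.4142,.5) circle (.5);
\draw[dashed] (0,-.42)--(0,1.25);
\draw[dashed] (1.4142,-.42)--(1.4142,1.25);
\draw[dashed] (.3536,0) circle (.3536);
\draw[dashed] (1.0607,0) circle (.3536);
\node at (-.25,.55) {$T_0$};
\node at (.7071,.3) {$T_1$};
\node at (1.67,.55) {$T_2$};
\node at (-.5,-.2) {$\Delta_-$};
\node at (-.5,1.12) {$\Delta_+$};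
\node at (.7071,.76) {$I_u$};
\end{tikzpicture}
\caption{The five discs for $r=\frac14$ (shaded). The four dashed circles are each orthogonal to the three discs around one triangular gap. The quadrilateral gap is $I_u$. Raising $r$ to $\frac12$ makes $T_1$ touch $\Delta_+$; lowering $r$ to $\frac18$ makes $T_0$ touch $T_2$; either event cuts $I_u$ into two triangular gaps.}
\label{fig:five}
\end{figure}

The complement of the discs consists of four triangular gaps and one quadrilateral gap $I_u$, between $\Delta_+,T_0,T_1,T_2$. The circle through the three tangency points around a triangular gap is orthogonal to the three adjacent discs. Here the four circles are the lines $\operatorname{Re}z=0$ and $\operatorname{Re}z=x_2$ and the circles with diameters $[0,x_1]$ and $[x_1,x_2]$.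

Let $\Pi(r)\subset\mathbb H^3$ be the polyhedron bounded by the five planes over the shaded discs (\emph{black} faces) and the four planes over the dashed circles (\emph{white} faces). A white plane meets the three adjacent black planes at right angles and no other black plane, so each white face is an ideal triangle. Double $\Pi(r)$ along its black faces. Because of the right angles, the white faces double to totally geodesic boundary: four doubled ideal triangles, i.e.\ four thrice-punctured spheres. Call the resulting manifold $X(r)$. The combinatorics of $\Pi(r)$ does not depend on $r$, so neither does the topology of $X(r)$. All ideal triangles are isometric, so not even the geometry of $\partial X(r)$ depends on $r$.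

But the geometry of $X(r)$ does. The planes over $\Delta_+$ and $T_1$ are disjoint; in the upper half-space they are a vertical plane and a hemisphere of radius $r$ with center at distance $1-r$ from it. Their hyperbolic distance $\delta$ is given by $\cosh\delta=\frac{1-r}{r}$. Their common perpendicular lies in the vertical plane over $\operatorname{Re}z=x_1$, which meets none of the white planes and neither of the planes over $T_0,T_2$. In this vertical plane it is part of a half-circle around the point $x_1+i$ of Euclidean radius $\sqrt{1-2r}<1$, which does not reach the plane over $\Delta_-$. So the common perpendicular lies in $\Pi(r)$, and its double is a closed geodesic of length $2\operatorname{arccosh}\frac{1-r}r$ in $X(r)$. Thus $X(r)$ is a block with one free parameter and with fixed boundary.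

The parameter sits in the gap $I_u$, over which nothing was cut off: its double is a four-punctured sphere at infinity. Proposition~\ref{prop:packing} proves, for general packings, what was said here about $\Pi(r)$ and $X(r)$, and Section~\ref{sec:root} treats chains of more discs. The main work lies elsewhere: we must find a Cantor set whose complement contains $X(r)$ as one piece of a tree of blocks.

\section{Blocks and their gluings}\label{sec:blocks}

\begin{definition}
A \emph{block} is a connected complete hyperbolic $3$-manifold $X$, possibly of infinite volume, with totally geodesic boundary consisting of finitely many, and at least one, complete finite-area thrice-punctured spheres.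
\end{definition}

To each boundary component $Q$ of a block $X$ attach the \emph{flare} $Q\times[0,\infty)$ with the metric $dt^2+\cosh^2t\,g_Q$, where $g_Q$ is the metric of $Q$. Since $Q$ is totally geodesic, the result $X^+$ is a hyperbolic manifold without boundary.

\begin{lemma}\label{lem:cover}
Let $X$ be a block. Then $X^+$ is complete, so its universal cover is $\mathbb H^3$. The preimage $\tilde X$ of $X$ in $\mathbb H^3$ is the universal cover of $X$; it is closed and convex, has non-empty interior, and is bounded by disjoint planes, which cover the boundary components of $X$. For each boundary component $Q$ the map $\pi_1(Q)\to\pi_1(X)$ is injective.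
\end{lemma}

\begin{proof}
The retraction $X^+\to X$, $(q,t)\mapsto q$, does not increase lengths, and the function $t$, extended by $0$ to $X$, is $1$-Lipschitz. So if $(z_n)$ is a Cauchy sequence in $X^+$, then $t(z_n)$ converges, and the retracted points $z_n'$ converge in the complete manifold $X$. If $t(z_n)\to0$, then $d(z_n,z_n')\to0$ and $(z_n)$ converges. If $t(z_n)\to t_\infty>0$, then eventually the $z_n'$ lie in one boundary component and converge to some $q$, and $z_n\to(q,t_\infty)$. So $X^+$ is complete.

A component of the preimage of an open flare $Q\times(0,\infty)$ has the form $Q'\times(0,\infty)$ with a connected covering $Q'$ of $Q$, and its frontier is $Q'\times0$. This is a connected complete embedded totally geodesic surface in $\mathbb H^3$, hence a plane. The component of the flare is connected, and open and closed in the complement of this plane; hence it is an open half-space. So $\tilde X$ is the complement of disjoint open half-spaces; it is closed and convex. It has non-empty interior because $X$ has, so different half-spaces have different, hence disjoint, bounding planes. Since $X^+$ deformation retracts to $X$, the preimage $\tilde X$ is connected and simply connected, so it is the universal cover of $X$.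 The components of the preimage of $Q$ in $\tilde X$ are planes and hence simply connected, which is the last claim.
\end{proof}

Now glue infinitely many blocks. Completeness of the result is not automatic: within one block two boundary components may come arbitrarily close along a common cusp, and infinitely many different blocks will be used, with no lower bound on the distances between boundary components. The saving fact is that all gluing surfaces are the \emph{same} finite-area surface.

\begin{lemma}[Gluing]\label{lem:gluing}
Let $M$ be obtained from countably many blocks by gluing their boundary components in pairs by isometries, in the pattern of a tree, each boundary component being used exactly once. Then $M$ is a complete hyperbolic manifold. For each block $X_a$ the holonomy of $M$, restricted to $\pi_1(X_a)\subset\pi_1(M)$, is faithful and conjugate to the action of $\pi_1(X_a)$ on $\tilde X_a\subset\mathbb H^3$.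
\end{lemma}

\begin{proof}
\emph{The universal cover.} The boundaries are totally geodesic, so $M$ is a hyperbolic manifold. By Lemma~\ref{lem:cover} it is a tree of spaces with $\pi_1$-injective edge spaces; hence the blocks are $\pi_1$-injective in $M$, and $\tilde M$ is a tree of copies of the $\tilde X_a$ (\emph{pieces}) glued along planes (\emph{walls}). A point of $\tilde M$ lies in the interior of one piece or on exactly one wall, so the decomposition into pieces is locally finite. On each piece a developing map $\tilde M\to\mathbb H^3$ is an isometry onto a closed convex set bounded by disjoint planes.

\emph{The developing map is injective.} Suppose that a finite subtree of pieces is embedded, with closed convex image $K$ bounded by disjoint planes, and let a further piece with image $K'$ be attached along a wall with image $P$. Then $K$ and $K'$ lie on opposite sides of $P$, and both contain $P$. So the union is embedded, and $K\cup K'$ is closed and bounded by the remaining planes, which are disjoint. It is convex, since a segment from $K$ to $K'$ crosses $P\subset K\cap K'$. By induction, every finite subtree is embedded with closed convex image. Any two points lie in a finite subtree, so the developing map is injective and its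 image $\mathcal D$ is convex. As $\tilde M$ has no boundary, $\mathcal D$ is open. We identify $\tilde M$ with $\mathcal D$.

\emph{The group.} The group $G=\pi_1(M)$ acts freely and properly discontinuously by isometries on $\mathcal D$, with $M=\mathcal D/G$. Since $\mathcal D$ is open and non-empty, $G$ is discrete in $\mathrm{Isom}(\mathbb H^3)$. It is torsion-free: an orbit in $\mathcal D$ of the group generated by a torsion element is finite, the center of the smallest ball containing it lies in its convex hull, hence in $\mathcal D$, and is a fixed point. Point stabilizers of a discrete group are finite, so $G$ acts freely on all of $\mathbb H^3$. The last assertion of the lemma is clear from the description of $\tilde M$. It remains to show $\mathcal D=\mathbb H^3$.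

\emph{If $\mathcal D\neq\mathbb H^3$, infinitely many walls accumulate.} Pick $x_0$ in the interior of a piece and $y\in\partial\mathcal D$. Since $\mathcal D$ is open and convex, $[x_0,y)\subset\mathcal D$ and $y\notin\mathcal D$. Compact subsegments of $[x_0,y)$ meet finitely many pieces, and the segment meets each wall at most once, since it starts off the walls. The segment is not contained in finitely many pieces: their union is closed in $\mathbb H^3$ and would contain $y$. So it crosses infinitely many distinct walls $P_k$, at points $x_k\to y$.

\emph{They cannot.} Let $G_k$ be the stabilizer of $P_k$. The gluing surfaces are embedded and two-sided, and $P_k/G_k$ is isometric to the thrice-punctured sphere $S$ of (P). The set $\{g\in G:d(gy,y)\le1\}$ is finite and only $1$ fixes $y$. So there is $\varepsilon\in(0,\frac13]$ with $d(gy,y)\ge3\varepsilon$ for all $g\ne1$. If $d(x_k,y)\le\varepsilon$, then $d(gx_k,x_k)\ge\varepsilon$ for all $g\neq1$ in $G$, and so $x_k$ projects to a point of $S$ with injectivity radius at least $\varepsilon/2$. Such points form a compact subset of $S$, because $S$ has finite area. Hence there is $\rho$, independent of $k$, such that $G_k$ is generated by elements $g$ with $d(gx_k,x_k)\le\rho$. For large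 $k$ these generators lie in the finite set $\{g\in G:d(gy,y)\le\rho+1\}$. This set has finitely many subsets, so $G_k=G_l$ for some $k\ne l$. But $S$ has finite area, so the limit set of $G_k$ is the whole circle $\partial P_k$. Hence $P_k=P_l$, a contradiction.
\end{proof}

The second tool turns topological gluings into isometric ones.

\begin{lemma}\label{lem:homeo}
Let a manifold $M^*$ be a locally finite union of countably many closed pieces $E_a$, with homeomorphisms $f_a:E_a\to X_a$ onto blocks. Suppose that any two pieces are disjoint or meet in exactly one common boundary component, that the pattern of intersections is a tree, and that each boundary component of each piece is used exactly once. Then $M^*$ is homeomorphic to a manifold obtained from the $X_a$ by isometric gluings as in Lemma~\ref{lem:gluing}.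
\end{lemma}

\begin{proof}
\emph{Collars.} Let $X_b$ be one of the blocks. Choose an open collar $\partial X_b\times[0,1)\subset X_b$ and a positive continuous function $\eta<1$ on $\partial X_b$ such that $d(x,(x,t))\le1$ for $t\le\eta(x)$. Then $\{(x,t):t\le\eta(x)\}$ is closed in $X_b$. Indeed, if $(x_n,t_n)$ in this set converges to $z$, then the $x_n$ stay in a bounded set. Closed bounded subsets of the complete space $X_b$ are compact (Hopf--Rinow) and $\partial X_b$ is closed, so after passing to a subsequence $x_n\to x\in\partial X_b$ and $t_n\to t\le\eta(x)<1$, whence $z=(x,t)$. Rescaling $t$, we obtain for each boundary component a closed collar $Q\times[0,1]$, disjoint from the other boundary components and with frontier $Q\times1$.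

\emph{Adjusting.} Choose a root of the tree. For each tree edge, with parent $a$, child $b$ and common surface $Q$, fact (P) gives an isometry $\iota_Q:f_a(Q)\to f_b(Q)$ isotopic to $f_bf_a^{-1}$. So $h_0=\iota_Q(f_bf_a^{-1})^{-1}$ is isotopic to the identity of $f_b(Q)$, by an isotopy $h_t$ with $h_1=\mathrm{id}$. Replace $f_b$ by $hf_b$, where $h(x,t)=(h_t(x),t)$ on the closed collar of $f_b(Q)$ and $h=\mathrm{id}$ elsewhere. This changes $f_b$ on no boundary component other than $Q$, and each block has at most one parent. So all modifications can be made simultaneously. Afterwards $f_bf_a^{-1}=\iota_Q$ on every $f_a(Q)$. Glue the $X_a$ by the $\iota_Q$. The $f_a$ fit together to a bijection, which is a homeomorphism because on both sides the pieces are closed and locally finite.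
\end{proof}

\section{Blocks from graphs}\label{sec:graphs}

\subsection{Graph exteriors without meridians}

Let $\Gamma\subset\mathbb S^3$ be a finite graph with all valences at least $3$ and no circle components; loops and multiple edges are allowed. Let $V=V(\Gamma)$ be a handlebody neighborhood of $\Gamma$ with a meridian disc $D_e$ for each edge $e$. Cutting $V$ along the $D_e$ gives balls $B_v$, the \emph{cells}, one for each vertex $v$. Let $P_e\subset\partial V$ be disjoint closed annular neighborhoods of the curves $\partial D_e$. The closure of $\partial V\setminus\bigcup_eP_e$ consists of surfaces $Q_v$, one for each vertex; if $v$ is trivalent, $Q_v$ is a pair of pants. Put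
\[
E(\Gamma)=(\mathbb S^3\setminus\operatorname{int}V)\setminus\bigcup_eP_e,\qquad \partial E(\Gamma)=\bigsqcup_vQ_v^\circ .
\]
If all vertices are trivalent, the boundary is made of open pants, as for a block. The following elementary lemma will let us pass between annuli, curves and points.

\begin{lemma}\label{lem:collapse}
\textup{(a)} Collapsing finitely many disjoint tame arcs in the boundary of a $3$-ball to points gives a $3$-ball.

\textup{(b)} Deleting from a $3$-manifold a closed annulus $S^1\times[-1,1]$ in its boundary, or only the core $S^1\times0$, gives homeomorphic manifolds.

\textup{(c)} For a vertex $u$ of $\Gamma$, the manifold $E(\Gamma)\setminus Q_u^\circ$ is homeomorphic to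
\[
(\mathbb S^3\setminus\operatorname{int}V)\setminus\Big((B_u\cap\partial V)\cup\bigcup_e\partial D_e\Big).
\]
\end{lemma}

\begin{proof}
For $s\ge1$ let $g_s=\mathrm{id}_{\mathbb R}$. For $0\le s<1$ let $g_s:\mathbb R\to\mathbb R$ be the identity for $|x|\ge2$ and affine on $[-2,-1]$, $[-1,1]$, $[1,2]$, with $\pm2\mapsto\pm2$ and $\pm1\mapsto\pm s$. Let $W$ be a Euclidean half-space with $0\in\partial W$. The map $(x,w)\mapsto(g_{|w|}(x),w)$ of $\mathbb R\times W$ collapses $[-1,1]\times0$ to a point, is otherwise injective, is onto, and is the identity outside a compact set. Applied near each arc, with $\dim W=2$, it realizes the collapse in (a) as a map of the ball onto itself. For (b) apply it, with $W=[0,\infty)$, to each slice of a boundary neighborhood $S^1\times\mathbb R\times W$ of the annulus; it maps the complement of $S^1\times[-1,1]\times0$ homeomorphically onto that of $S^1\times0\times0$.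

For (c), edges that do not end at $u$ are treated by (b). The rest of the deleted set is $Q_u\cup\bigcup P_e$ in the first manifold and $B_u\cap\partial V$ in the second, with the union over the edges $e$ ending at $u$. These closed subsurfaces of $\partial V$ differ only by collars of boundary curves. An isotopy of $\partial V$ supported near these $P_e$ carries one to the other, and it extends over a collar of $\partial V$ in $\mathbb S^3\setminus\operatorname{int}V$.
\end{proof}

By (b), up to homeomorphism it does not matter whether we delete $P_e$ or only $\partial D_e$, and this may be decided for each edge separately.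

\subsection{Planar graphs and circle packings}

The \emph{nerve} of a packing of round discs with disjoint interiors has a vertex for each disc and an edge for each tangency; it is embedded in the sphere. The Koebe--Andreev--Thurston theorem says that every finite simple plane graph triangulating $\mathbb S^2$ is, as an embedded graph, the nerve of such a packing. We also recall Poincar\'e's theorem in the form needed: \emph{if finitely many closed round discs in $\hat{\mathbb C}$ have disjoint interiors and the planes over them are pairwise disjoint, then the reflections in these planes generate a discrete group, the free product of the groups $\mathbb Z/2$, and the complement of the open half-spaces over the discs is a fundamental domain.}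

In the next proposition one vertex $u$ is allowed to have valence greater than $3$; the gap $I_u$ in Section~\ref{sec:five} is the model. The proof follows that section: cut off the triangular gaps of a circle packing by orthogonal planes, double along the planes over the discs, and compare the result with the double of one half of the graph exterior.

\begin{proposition}\label{prop:packing}
Let $\Gamma\subset\mathbb S^2\subset\mathbb S^3$ be a connected plane graph, all of whose vertices are trivalent except possibly one vertex $u$. Assume that the dual $\Gamma^*$ is a simple graph with all degrees at least $3$ and, if there is a $u$, that the face of $\Gamma^*$ dual to $u$ is bounded by a cycle. Let $\{\Delta_F\}$ be a packing of closed round discs in $\hat{\mathbb C}$ with disjoint interiors, indexed by the faces $F$ of $\Gamma$, whose nerve is $\Gamma^*$ as an embedded graph. Let $R^+$ be the orientation-preserving subgroup of the group $R$ generated by the reflections in the planes $\partial H(\Delta_F)$. Then there is a block $X$ with $\pi_1(X)=R^+$ acting on $\tilde X\subset\mathbb H^3$ by the inclusion $R^+\subset\mathrm{Isom}(\mathbb H^3)$, and $X$ is homeomorphic to $E(\Gamma)$ if there is no $u$, and to $E(\Gamma)\setminus Q_u^\circ$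 if there is.
\end{proposition}

\begin{proof}
\emph{The white discs.} At most two discs meet at any point. The components $I_v$ of $\hat{\mathbb C}\setminus\bigcup\Delta_F$ correspond to the faces of $\Gamma^*$, i.e.\ to the vertices $v$ of $\Gamma$. For $v\ne u$ the face is a triangle, as $\Gamma^*$ is simple, and $I_v$ is a triangular gap between three mutually tangent discs. Let $W_v\supset I_v$ be the closed disc bounded by the circle through the three tangency points; this circle is orthogonal to the three circles. The set $W_v\setminus I_v$ lies in the three adjacent discs. In such a disc $\Delta_F$, viewed as a hyperbolic plane, it is the half-plane whose ideal arc is the side of $I_v$ on $\partial\Delta_F$. For different $v$ these arcs have disjoint interiors, and therefore the $W_v$ have disjoint interiors.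

\emph{If $F$ is not incident to $v$, then $W_v\cap\Delta_F=\emptyset$.} As $\Delta_F$ misses $I_v$, a common point would lie in $\Delta_F\cap\Delta_{F'}$ for one of the three adjacent discs $\Delta_{F'}$. It would be a tangency point, on $\partial\Delta_{F'}\cap W_v$, which is a closed side of $I_v$. At an interior point of the side, $\Delta_F$ would enter $I_v$; at an endpoint, three discs would meet. Both are impossible.

\emph{The planes $\partial H(W_v)$ are disjoint.} Since the $W_v$ have disjoint interiors, the only alternative is that $\partial H(W_v)=\partial H(W_{v'})$ for some $v\ne v'$, with $W_v$ and $W_{v'}$ complementary. Let $F$ be incident to $v$. Then $\Delta_F$ meets $W_{v'}$, so $F$ is incident to $v'$ too, and the sides of $I_v$ and $I_{v'}$ on $\partial\Delta_F$ are complementary arcs. So $\deg F=2$, which is excluded.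

\emph{The block.} Let $\Pi_{bl}=\mathbb H^3\setminus\bigcup_FH^\circ(\Delta_F)$, a fundamental domain of $R$. Torsion in the free product $R$ is conjugate into the factors $\mathbb Z/2$, which are generated by reflections; so $R^+$ is torsion-free. The manifold $N=\mathbb H^3/R^+$ is complete and is the double of $\Pi_{bl}$ along its faces. Let
\[
\Pi=\Pi_{bl}\setminus\bigcup_{v\ne u}H^\circ(W_v),\qquad f_F=\Pi\cap\partial H(\Delta_F),
\]
and let $X\subset N$ be the double of $\Pi$ along the \emph{black faces} $f_F$. The plane $\partial H(W_v)$ is orthogonal to the three black planes around $v$, and $H(W_v)$ is disjoint from all other $H(\Delta_F)$. So $\partial H(W_v)$ meets $\Pi_{bl}$ in an ideal triangle $t_v$, and $H(W_v)\cap\Pi_{bl}$ consists of the points of $H(W_v)$ whose orthogonal projection to $\partial H(W_v)$ lies in $t_v$; it is a product $t_v\times[0,\infty)$ with metric $dt^2+\cosh^2t\,g_{t_v}$. Hence $\partial X$ is totally geodesic and consists of the doubles of the $t_v$, which are complete thrice-punctured spheres of finite area. As a closed subset of $N$, $X$ is complete. The doubled products are flares, so $N=X^+$ and $\pi_1(X)=R^+$ with the stated action.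

\emph{The polyhedron as a cellulated ball.} In the Klein model let $\bar\Pi$ be the corresponding intersection of closed half-spaces of the closed ball. The set $f_F$ is $\partial H(\Delta_F)$ minus disjoint open half-planes, one for each $v\neq u$ incident to $F$; the ideal arcs of these half-planes, together with a side of $I_u$ if $u$ is incident to $F$, are the $\deg F$ sides into which the tangency points divide $\partial\Delta_F$. As $\deg F\ge3$, $f_F$ has non-empty interior in its plane. So $\Pi$, which is convex and contains several non-coplanar $f_F$, has non-empty interior. Thus $\bar\Pi$ is a compact convex body, hence a ball. Its ideal points form the set $\hat{\mathbb C}\setminus(\bigcup\operatorname{int}\Delta_F\cup\bigcup_{v\ne u}\operatorname{int}W_v)$. The open sides of the $I_v$, $v\ne u$, lie in $\operatorname{int}W_v$, and no tangency point does, so this set consists of the tangency points and, if there is a $u$, of $\bar I_u$. Hence the boundary sphere of $\bar\Pi$ is cellulated by the closures of the $f_F$ and the $t_v$ ($v\ne u$), and by $\bar I_u$. The $0$-cells are the tangency points, which correspond to the edges of $\Gamma$. The cells of $F$ and $v$ share one side for each incidence, and there are no other sides.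 All closed cells are embedded discs; for $\bar I_u$ this uses that the face dual to $u$ is bounded by a cycle. We call this the \emph{medial cellulation} of $\Gamma$. Finally $\Pi=\bar\Pi\setminus(\{\text{tangency points}\}\cup\bar I_u)$, where $\bar I_u$ is omitted if there is no $u$.

\emph{The graph exterior as a doubled ball.} Write $\mathbb S^3$ as the double of a ball $\beta$ along $\mathbb S^2$, with $V=V(\Gamma)$ and the $D_e$ symmetric. Then $b=\beta\setminus\operatorname{int}V$ is a ball. Its boundary sphere is divided into the discs $F\setminus\operatorname{int}V$ (discs, because $\Gamma$ is connected) and the polygons $\partial B_v\cap\partial V\cap b$. The polygons at the two ends of an edge $e$ meet in the arc $a_e=\partial D_e\cap b$. Collapsing the disjoint arcs $a_e$ to points gives, by Lemma~\ref{lem:collapse}(a), a ball with the medial cellulation of $\Gamma$: for a trivalent vertex, the polygon is a hexagon with three alternate sides collapsed.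

Two balls whose boundary spheres carry combinatorially equal cellulations are homeomorphic respecting cells: extend cell by cell over the sphere, then cone. Hence $b\setminus\bigcup a_e\cong\bar\Pi\setminus\{\text{tangency points}\}$ respecting cells. Now double along the $F$-cells and delete the closed cell of $u$ if there is a $u$. The right side becomes $X$. On the left, the double of $b$ is $\mathbb S^3\setminus\operatorname{int}V$, the double of $a_e$ is $\partial D_e$, and the double of the closed cell of $u$ is $B_u\cap\partial V$. So by Lemma~\ref{lem:collapse}(b),(c) the left side becomes $E(\Gamma)$, respectively $E(\Gamma)\setminus Q_u^\circ$.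
\end{proof}

\subsection{The Hopf handcuff}

Planar graphs alone will not suffice: as we shall see in Section~\ref{sec:tangle}, we need pieces in which different components of a graph are linked. All the linking we need is contained in one block.

\begin{lemma}\label{lem:hopf}
Let $\Sigma\subset\mathbb S^3$ be the Hopf link $\ell_1\cup\ell_2$ together with an arc $b$ from $\ell_1$ to $\ell_2$ which is vertical in the exterior $T\times[0,1]$ of the link, $T$ a torus. Then $E(\Sigma)$ is homeomorphic to a block.
\end{lemma}

\begin{proof}
Let $T_0$ be $T$ minus an open disc. Then $\mathbb S^3\setminus\operatorname{int}V(\Sigma)=T_0\times[0,1]$. The meridian of $b$ is $\partial T_0\times\frac12$. The meridians of the two link components are simple closed curves in $T_0\times0$ and $T_0\times1$ whose slopes meet once, since for the Hopf link a meridian of one component is a longitude of the other.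

\emph{The block.} Let $O$ be the regular ideal octahedron with vertices $\infty$, $0$, $s_1=1+i$, $s_2=-1+i$, $s_3=-1-i$, $s_4=1-i$; its dihedral angles are right angles. Color black the faces
\[
(\infty s_2s_3),\quad(\infty s_1s_4),\quad(0s_1s_2),\quad(0s_3s_4)
\]
and white the other four, $(\infty s_1s_2)$, $(\infty s_3s_4)$, $(0s_2s_3)$, $(0s_1s_4)$. This is a checkerboard coloring. Glue the black faces in pairs by
\[
A:z\mapsto z+2,\quad(\infty s_2s_3)\to(\infty s_1s_4);\qquad B:\tfrac1z\mapsto\tfrac1z+i,\quad(0s_1s_2)\to(0s_4s_3).
\]
Since $\frac1{s_1}=\frac{1-i}2$, $\frac1{s_2}=\frac{-1-i}2$, $\frac1{s_3}=\frac{-1+i}2$, $\frac1{s_4}=\frac{1+i}2$, the map $B$ is as stated. $O$ lies over $|\operatorname{Re}z|\le1$ and, in the coordinate $1/z$, over $|\operatorname{Im}(1/z)|\le\frac12$; so $A(O)$ and $B(O)$ lie across the target faces from $O$. Every edge lies in exactly one black face, so it is glued to exactly one other edge, and the angles add up to $\frac\pi2+\frac\pi2=\pi$. Hence the quotient $X_\Sigma$ is a hyperbolic manifold with totally geodesic boundary made of the white faces.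

It is complete. The symmetric horoballs at the vertices of $O$, tangent at the edge midpoints, meet each face in the horocycles through the midpoints of its sides. Every isometry between ideal triangles respects these horocycles, so the depth inside the horoballs is respected by the gluing. It defines a $1$-Lipschitz function on $X_\Sigma$ whose sublevel sets are compact, being glued from truncations of $O$; so Cauchy sequences stay in compact sets.

\emph{The topology.} Truncate $O$ at its vertices. The result is identified with $S\times[0,1]$, where $S$ is the square $s_1s_2s_3s_4$ with truncated corners and with sides left $(s_2s_3)$, right $(s_1s_4)$, top $(s_1s_2)$, bottom $(s_3s_4)$, in the following way: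
\begin{itemize}
\item the corner sides times $[0,1]$ are the truncation squares at the $s_i$;
\item $S\times1$ is the union of the white faces $(\infty s_1s_2)$, $(\infty s_3s_4)$ and, between them, the truncation square at $\infty$, a band from left to right;
\item $S\times0$ is the union of $(0s_2s_3)$, $(0s_1s_4)$ and, between them, the truncation square at $0$, a band from top to bottom;
\item left$\,\times[0,1]$ is the truncated face $(\infty s_2s_3)$, with left$\,\times0=(s_2s_3)$ and left$\,\times1$ the union of $(\infty s_2)$, a truncation side and $(\infty s_3)$; in the same way right$\,\times[0,1]$ is $(\infty s_1s_4)$;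
\item top$\,\times[0,1]$ is the truncated face $(0s_1s_2)$, with top$\,\times1=(s_1s_2)$ and top$\,\times0$ the union of $(0s_1)$, a truncation side and $(0s_2)$; in the same way bottom$\,\times[0,1]$ is $(0s_3s_4)$.
\end{itemize}
The identification can be chosen so that $A$ and $B$ become the products of the translations left$\,\to\,$right and top$\,\to\,$bottom with $\mathrm{id}_{[0,1]}$. Indeed, the four truncated black faces are pairwise disjoint. Choose the identification on $(\infty s_2s_3)$ and $(0s_1s_2)$ and transport it by $A$ and $B$ to the other two; this respects the list above, because $A$ maps $\infty,s_2,s_3$ to $\infty,s_1,s_4$ and $B$ maps $0,s_1,s_2$ to $0,s_4,s_3$. Then extend over the remaining boundary cells and over the ball.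

Hence the glued truncated manifold is $T_0\times[0,1]$. The truncation squares form three annuli: $\partial T_0\times[0,1]$, from the $s_i$; an annulus in $T_0\times1$ whose core has the left--right slope; and an annulus in $T_0\times0$ whose core has the top--bottom slope. These slopes meet once. $X_\Sigma$ is homeomorphic to the complement of the three annuli. Any two pairs of slopes meeting once are equivalent under homeomorphisms of $T_0$. A non-peripheral simple closed curve in $T_0$ is determined up to isotopy by its slope, and isotopies of $T_0\times0$ and $T_0\times1$ supported in the interior of $T_0$ extend over $T_0\times[0,1]$. So the three annuli can be carried to annular neighborhoods of the three meridians, and $X_\Sigma\cong E(\Sigma)$. The boundary components are $T_0\times0$ and $T_0\times1$, each minus its boundary and minus an annulus along a non-separating curve. These are open pants, complete and consisting of two ideal triangles each.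
\end{proof}

\subsection{Vertex sums}

Let $\Gamma,\Gamma'$ be spatial graphs with trivalent vertices $v,v'$. The \emph{vertex sum} $\Gamma\#\Gamma'$ is obtained by deleting ball neighborhoods of $v$ and $v'$, which meet the graphs in standard tripods, and gluing the boundary spheres by an orientation-reversing map that matches the three marked points.

\begin{lemma}\label{lem:sum}
If $\Gamma\#\Gamma'$ has no circle component, then $E(\Gamma\#\Gamma')$ is homeomorphic to $E(\Gamma)\cup E(\Gamma')$ glued along $Q_v^\circ\cong Q_{v'}^\circ$ by a homeomorphism.
\end{lemma}

\begin{proof}
For each edge $e$ remove from $V(\Gamma)$ a thin open slab around $D_e$ cut off by $P_e$. The component $\check B_v$ at $v$ is a ball neighborhood of $v$; its boundary is $Q_v$ together with three discs. Do the same for $v'$. The gluing matches $Q_v$ with $Q_{v'}$ and the discs with the discs, and the closures of $V(\Gamma)\setminus\check B_v$ and $V(\Gamma')\setminus\check B_{v'}$ together form a handlebody neighborhood of $\Gamma\#\Gamma'$. So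
\[
\mathbb S^3\setminus\operatorname{int}V(\Gamma\#\Gamma')=(\mathbb S^3\setminus\operatorname{int}V(\Gamma))\cup_{Q_v=Q_{v'}}(\mathbb S^3\setminus\operatorname{int}V(\Gamma')) .
\]
The annuli $P_e$ and $P'_{e'}$ join end to end along $\partial Q_v$ to annuli, exactly one meridian annulus for each edge of $\Gamma\#\Gamma'$. Delete them.
\end{proof}

\section{The tangle}\label{sec:tangle}

We now design the pattern that will be repeated inside every cell. It has to satisfy three demands: its cells must be as small as we like; it must fall apart into several components, since the intersection of the nested neighborhoods must become totally disconnected; and its exterior must be a union of blocks. Fine planar graphs meet the first and third demand by the circle packing theorem, and clasps will give the second.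

Let $B$ be the closed unit ball in $\mathbb R^3\subset\mathbb S^3$, let $p_1,p_2,p_3$ be equally spaced points on the equator, let $D_i\subset\partial B$ be disjoint congruent round caps centered at the $p_i$, and let $Q=\partial B\setminus\bigcup\operatorname{int}D_i$.

\paragraph{The planar graph.}
In the equatorial disc take a thin strip neighborhood $Z$ of the tripod with arms from the center towards the $p_i$, ending at tips $\tau_i$ close to $p_i$. For $m\ge1$ let $G_m$ consist of the circle $\partial Z$, of $m$ \emph{rungs} (transverse chords) across each arm, and of the \emph{legs} $[\tau_i,p_i]$. Adding a vertex $v_\infty$ outside $B$, joined to the three $p_i$, we obtain a connected plane trivalent graph $\hat G_m$ (in which $p_i$ is an interior point of the edge from $\tau_i$ to $v_\infty$).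

Its faces are a central hexagon $h$; on each arm $m-1$ quadrilaterals and a triangle at the tip; and three outer faces, each with two legs and $2m+1$ edges of $\partial Z$ as sides. Consecutive faces along an arm, beginning with $h$, share one rung. Each outer face shares exactly one edge with $h$ and exactly one with each quadrilateral and triangle on its two arms. Two outer faces share exactly one leg. There are no other adjacencies, and no face is adjacent to itself. So the dual of $\hat G_m$ is a simple triangulation with all degrees at least $3$. By the Koebe--Andreev--Thurston theorem and Proposition~\ref{prop:packing}, \emph{$E(\hat G_m)$ is homeomorphic to a block.}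

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray] (0,0) circle (3.2);
\foreach \a in {90,210,330}{
\begin{scope}[rotate=\a]
\draw[thick] (2.8,0) arc [start angle=0,end angle=-180,x radius=.4,y radius=.2];
\draw[white,line width=4pt] (1.95,-.3) arc [start angle=-90,end angle=90,radius=.3];
\draw[thick] (1.95,-.3) arc [start angle=-90,end angle=90,radius=.3];
\draw[white,line width=4pt] (2.72,.12) arc [start angle=37,end angle=170,x radius=.4,y radius=.2];
\draw[thick] (2.8,0) arc [start angle=0,end angle=180,x radius=.4,y radius=.2];
\draw[thick] (.1732,.3)--(1.95,.3);
\draw[thick] (.1732,-.3)--(1.95,-.3);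
\foreach \x in {.6,1.0,1.4,1.8} \draw[thick] (\x,-.3)--(\x,.3);
\draw[thick] (2.8,0)--(3.2,0);
\fill (2.8,0) circle (.05);
\fill (3.2,0) circle (.05);
\end{scope}}
\node at (0,3.5) {$p_1$};
\node at (-3.1,-1.75) {$p_2$};
\node at (3.1,-1.75) {$p_3$};
\end{tikzpicture}
\caption{The graph $\Gamma_m\cap B$ for $m=4$, seen from above; the outer circle is the equator of $B$. The ladder-like graph $J$ in the middle is planar and connected. From each $p_i$ a short leg leads to a vertex $x_i$, where a loop is attached that is hooked around the end of an arm of $J$. The four components of $\Gamma_m\cap B$ are disjoint.}
\label{fig:tangle}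
\end{figure}

\paragraph{Clasping.}
The graph $G_m$ is connected, so we cut off its legs. At each tip $\tau_i$ form the vertex sum of $\hat G_m$ with $\Sigma$ at the vertex $\ell_1\cap b$, inside a tiny ball around $\tau_i$, matching the leg with the end of $b$. Let $\Gamma_m$ be the result (Figure~\ref{fig:tangle}). Then
\[
\Gamma_m\cap B=L_1\sqcup L_2\sqcup L_3\sqcup J .
\]
Here $L_i$ is a leg from $p_i$ to a vertex $x_i$ with one loop attached; the end of the leg and the loop come from $b\cup\ell_2$. The graph $J$ is the circle $\partial Z$, which at each tip now runs through the arc of $\ell_1$, together with its $3m$ chords; it is a connected trivalent graph with $6m$ vertices. Applying Lemma~\ref{lem:sum} three times, together with Lemma~\ref{lem:hopf}, we see: \emph{$E(\Gamma_m)$ is homeomorphic to the union of the block $E(\hat G_m)$ and three copies of the block $E(\Sigma)$, glued in a finite tree pattern along open pants; and the boundary component $Q^\circ_{v_\infty}$ belongs to $E(\hat G_m)$.}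

\begin{remark}
The loops must be hooked. If the loop at $x_i$ were small and not hooked, a small sphere around it would meet the graph in one point of the leg. This sphere would contain a disc in the exterior bounded by a meridian of the leg, so $\pi_1(Q^\circ_{v_\infty})\to\pi_1(E(\Gamma_m))$ would not be injective. In a tree of blocks this cannot happen: boundary components inject into their blocks by Lemma~\ref{lem:cover}, and blocks inject into the tree of blocks.
\end{remark}

\begin{lemma}\label{lem:tangle}
For each $\delta>0$ there are $m$, a handlebody neighborhood $U\subset B$ of $\Gamma_m\cap B$ with $U\cap\partial B=\bigcup D_i'$, where the $D_i'\subset\operatorname{int}D_i$ are caps of equal size centered at the $p_i$, and meridian discs $D_\varepsilon\subset\operatorname{int}B$ of $U$, one for each edge $\varepsilon$ other than the legs, such that the following hold.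
\begin{enumerate}
\item[\textup{(i)}] Cutting $U$ along the $D_\varepsilon$ gives balls, the \emph{cells of $U$}, one for each vertex. Each has exactly three marked discs on its boundary (copies of $D_\varepsilon$'s or a $D_i'$) and has diameter less than $\delta$ in $B$.
\item[\textup{(ii)}] $U$ has four components: $U_i\supset D_i'$ for $i=1,2,3$, consisting of one cell each, and $U_J\subset\operatorname{int}B$, consisting of at least two cells.
\item[\textup{(iii)}] Let $U^\circ$ be the interior of $U$ relative to $B$. Then
\[
\hat Y=(B\setminus U^\circ)\setminus\Big(\bigcup_iD_i\cup\bigcup_\varepsilon\partial D_\varepsilon\Big)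
\]
is a manifold whose boundary consists of $Q^\circ=\partial B\setminus\bigcup D_i$ and one open pants for each cell of $U$, namely the boundary sphere of the cell minus its marked discs. It is homeomorphic to $E(\Gamma_m)$, with $Q^\circ$ corresponding to $Q^\circ_{v_\infty}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take the strip thin, the tips close to the $p_i$, $m$ large, the rungs closely spaced along the arms and near the center, and the clasps tiny. Then all edges of $\Gamma_m\cap B$ have length less than $\delta/4$. Let $U$ be a sufficiently thin neighborhood meeting $\partial B$ in caps of equal size, with one meridian disc for each edge other than the legs. The cell of a vertex $x$ is a thin ball around the star of $x$, cut off at these discs and, for the leg, at $D_i'$. It has three marked discs and diameter less than $\delta$; in the cell of $x_i$ both sides of the disc of the loop appear. This gives (i). Since $x_i$ is the only vertex of $L_i$ in $B$ and $J$ has $6m\ge2$ vertices, (ii) follows.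

For (iii) let $B'=\mathbb S^3\setminus\operatorname{int}B$. Then $V=B'\cup U$ is a handlebody neighborhood of $\Gamma_m$, with cells $B'$ (for $v_\infty$) and the cells of $U$, and with meridian discs $D_i'$ for the legs and $D_\varepsilon$ for the other edges. For each leg delete the meridian annulus $D_i\setminus\operatorname{int}D_i'$ of $\partial V$; for the other edges delete only $\partial D_\varepsilon$. By Lemma~\ref{lem:collapse}(b) this gives $E(\Gamma_m)$. Since $\mathbb S^3\setminus\operatorname{int}V=B\setminus U^\circ$ and $D_i\cap(B\setminus U^\circ)=D_i\setminus\operatorname{int}D_i'$, the result is $\hat Y$.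
\end{proof}

\section{The nested construction}\label{sec:nested}

\subsection{The inductive step}

Fix $k=d+3\ge4$. Let $\Gamma_0\subset\mathbb S^2\subset\mathbb S^3$ be the wheel with hub $u$ of valence $k$ and trivalent rim vertices $w_1,\dots,w_k$. Let $V_0=V(\Gamma_0)$, with its meridian discs and balls $B_u,B_{w_1},\dots,B_{w_k}$. The ball $B_u$ will never be changed; in the end it is collapsed to a point. Inside every other ball we place a copy of the tangle, and iterate. From now on $B_u$ is not called a cell.

Inductively, $V_n\subset\mathbb S^3$ is a compact $3$-manifold with a finite system of disjoint discs, the \emph{discs of $V_n$}, cutting it into the ball $B_u$ and finitely many other balls, the \emph{cells of $V_n$}. Each cell $v$ is an abstract ball with three marked discs on its boundary; its map to $V_n$ is injective, except that two of its marked discs may be identified to one disc of $V_n$. Distinct cells meet only in discs of $V_n$, and $B_u$ meets the cells only in discs of $V_n$. Exactly $k$ discs, the \emph{spoke discs}, lie in $\partial B_u$, each being a marked disc of one cell. The other discs have a cell on each side (possibly the same one), and their interiors lie in $\operatorname{int}V_n$. For $n=0$ all this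 holds.

The one point that needs care is that the tangles on the two sides of a disc must fit. Let $\mathbb D\subset\mathbb C$ be the closed unit disc. Let $\iota_i:D_i\to\mathbb D$ be the homeomorphism (angle, distance to $p_i$)$\,\mapsto\,$(angle, rescaled distance), with the same rescaling for all $i$, and let $\bar\iota_i$ be $\iota_i$ followed by complex conjugation. Both carry concentric caps of equal size to the same concentric disc. Given $V_n$, proceed as follows.

\begin{itemize}
\item For each disc $D_e$ of $V_n$ fix a homeomorphism $\psi_e:\mathbb D\to D_e$. For each cell $v$ fix a homeomorphism $\phi_v$ from $(B;D_1,D_2,D_3)$ to the abstract cell with its marked discs, which on $D_i$ is $\psi_e\circ\iota_i$ or $\psi_e\circ\bar\iota_i$, where $D_e$ is the corresponding disc of $V_n$. The choice between $\iota_i$ and $\bar\iota_i$ is made so that the three maps from the $D_i$ to the boundary of the cell all preserve the boundary orientations, for a fixed orientation of the cell. Then they extend to a homeomorphism of $Q$ onto the complementary pants and, by coning, over $B$. We also write $\phi_v$ for the composition $B\to V_n\subset\mathbb S^3$; it is injective off $\bigcup D_i$.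
\item By uniform continuity of the finitely many $\phi_v$, choose $\delta$ and then $m=m_n$ and $U=U_n$ from Lemma~\ref{lem:tangle}, the same for all cells of $V_n$, so that all sets $\phi_v(\text{cell of }U)$ have diameter less than $2^{-n}$.
\item Put $V_{n+1}=B_u\cup\bigcup_v\phi_v(U)$, over the cells $v$ of $V_n$. Let $\mathbb D'\subset\operatorname{int}\mathbb D$ be the common image of the $D_i'$ under the $\iota_i,\bar\iota_i$, and let $D_e'=\psi_e(\mathbb D')\subset\operatorname{int}D_e$. For each cell $v$ with marked disc $D_e$ the set $\phi_v(U)$ meets $D_e$ exactly in $D_e'$, from either side. In particular $V_{n+1}\cap D_e=D_e'$ if $D_e$ is not a spoke disc.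
\item The discs of $V_{n+1}$ are the $D_e'$, called the \emph{descendants} of the $D_e$, and the \emph{new} discs $\phi_v(D_\varepsilon)$. The spoke discs of $V_{n+1}$ are the descendants of the spoke discs of $V_n$. The cells of $V_{n+1}$ are the sets $\phi_v(\text{cell of }U)$.
\end{itemize}
The inductive description is preserved, because $U$ contains a neighborhood in $B$ of $\operatorname{int}D_i'$ and of $\operatorname{int}D_\varepsilon$.

Let $c_n$ be the maximal diameter of the cells of $V_n$; so $c_n\to0$. Clearly $V_{n+1}\subset V_n$, and
\begin{equation}\label{eq:boundary}
\partial V_n\cap V_{n+1}\subset B_u ,
\end{equation}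
because $\phi_v(U)$ meets the boundary of the cell $v$ only in discs $D_e'\subset\operatorname{int}D_e$, and these lie in $\operatorname{int}V_n$ or, for spoke discs, in $B_u$.

\subsection{The Cantor set}

By Lemma~\ref{lem:tangle}(ii) the components of $V_{n+1}$ are the following:
\begin{enumerate}
\item[(a)] for each cell $v$ of $V_n$, the set $\phi_v(U_J)$, inside the interior of $v$;
\item[(b)] for each non-spoke disc $D_e$ of $V_n$, the union of the two sets $\phi_v(U_i)$, $\phi_{v'}(U_{i'})$ meeting along $D_e'$;
\item[(c)] the component $W_{n+1}$ containing $B_u$, which is $B_u$ with $k$ sets $\phi_v(U_i)$ attached along spoke discs.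
\end{enumerate}
Components of type (a) and (b) have diameter at most $2c_n$ and contain at least two cells of $V_{n+1}$. The component $W_{n+1}$ lies in the closed $c_n$-neighborhood of $B_u$ and contains $k$ cells. Each cell of $V_{n+1}$ contains its own component of type (a) of $V_{n+2}$.

Let $K=\bigcap_nV_n\supset B_u$. Let $\pi:\mathbb S^3\to\mathbb S^3/B_u$ be the collapse. Since $B_u$ is a tame ball, $\mathbb S^3\setminus\operatorname{int}B_u$ is a ball, and $\mathbb S^3/B_u\cong\mathbb S^3$. Put
\[
C=\pi(K)\subset\mathbb S^3/B_u\cong\mathbb S^3,\qquad M=\mathbb S^3\setminus K .
\]
Then $\mathbb S^3\setminus C\cong M$.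

\begin{proposition}
$C$ is a Cantor set.
\end{proposition}

\begin{proof}
$C$ is compact and metrizable.

\emph{The components of $K$ are $B_u$ and single points.} The component containing $B_u$ lies in $\bigcap_{n\ge1} W_n=B_u$. If $x\in K\setminus B_u$, then for large $n$ we have $x\notin W_{n+1}$, so the component of $V_{n+1}$ containing $x$ has type (a) or (b) and diameter at most $2c_n\to0$.

\emph{$C$ is totally disconnected.} The map $\pi|_K:K\to C$ is a closed map with connected fibers, so preimages of closed connected sets are connected. Hence the preimage of a component of $C$ is $B_u$ or a point.

\emph{Each component of $V_n$, $n\ge1$, meets $K$.} This is clear for $W_n$. Any other component contains a cell, which contains a component of type (a) of $V_{n+1}$, and so on. The resulting nested sequence of non-empty compact sets has a point in common.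

\emph{$C$ has no isolated points.} Let $x\in K\setminus B_u$. For large $n$ the component of $V_{n+1}$ containing $x$ is disjoint from $B_u$, has diameter at most $2c_n$, and contains at least two components of $V_{n+2}$, each of which meets $K$. So $\pi(x)$ is not isolated. The point $\pi(B_u)$ is not isolated, because $W_{n+1}$ contains components of type (a) of $V_{n+2}$, which are disjoint from $B_u$, lie in the closed $c_n$-neighborhood of $B_u$, and meet $K$.
\end{proof}

\section{The complement is a tree of blocks}\label{sec:tree}

\subsection{Slits running to the end are invisible}

The region between consecutive stages consists of copies of $\hat Y\cong E(\Gamma_m)$, a union of blocks. But in $\hat Y$ the caps $D_i$ and the curves $\partial D_\varepsilon$ are missing. Following one non-spoke disc through all stages, we see what is missing from $M$ altogether: an annulus at each stage, fitting together to a disc minus one point.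

Precisely, let $D_e$ be a non-spoke disc first appearing at stage $n$, i.e.\ a non-spoke disc of $V_0$ or a disc that is new in $V_n$, $n\ge1$. Let $D_e=D_e^{(n)}\supset D_e^{(n+1)}\supset\cdots$ be its successive descendants. By induction on $j$, $D_e\cap V_j=D_e^{(j)}$ for $j\ge n$. The diameters of the $D_e^{(j)}$ are at most $c_j\to0$, and $D_e^{(j+1)}\subset\operatorname{int}D_e^{(j)}$. So $D_e\cap K$ is a single point $c_e\in\operatorname{int}D_e$. Put
\[
A_e=D_e\setminus\{c_e\}=D_e\cap M ,
\]
a closed subset of $M$ homeomorphic to $S^1\times(0,1]$. From here on, $e$ ranges over all non-spoke discs, each listed only at its first appearance.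

\emph{The $A_e$ are pairwise disjoint.} A disc $D_f$ new at stage $n'\ge1$ lies in the interior of a cell of $V_{n'-1}$, so it misses all discs of $V_{n'-1}$. If $D_e$ is older, then $D_e\cap V_{n'-1}$ is one of these discs. Discs appearing at the same stage are disjoint.

\emph{They are locally finite in $M$.} Discs new at stage $n$ lie in $V_n$, there are finitely many of them, and every compact subset of $M$ misses $V_n$ for large $n$.

\begin{lemma}\label{lem:slits}
$M^*:=M\setminus\bigcup_eA_e$ is homeomorphic to $M$.
\end{lemma}

The reason is visible in one dimension less. A neighborhood of $A_e$ that gets thinner and thinner towards $c_e$ is a circle times a wedge whose apex, corresponding to $c_e$, is missing. In it $A_e$ is a circle times a slit that runs into the missing apex, and such a slit can be pulled into the apex. It is essential that $c_e\notin M$, so that $A_e$ runs to the end of $M$.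

\begin{proof}
\emph{Disjoint neighborhoods.} Fix a metric on $\mathbb S^3$. For $D_e$ first appearing at stage $n$ let
\[
O_e=\Big\{x\in M:\ d(x,A_e)<d\big(x,\textstyle\bigcup_{f\ne e}A_f\big)\Big\},
\]
intersected with $\operatorname{int}V_{n-1}$ if $n\ge1$. The sets $O_e$ are open and pairwise disjoint. Since $\bigcup_{f\ne e}A_f$ is closed in $M$ and $D_e\subset\operatorname{int}V_{n-1}$ for $n\ge1$, we have $A_e\subset O_e$. Every compact subset of $M$ misses $V_{n-1}$ for large $n$, so the $O_e$ are locally finite in $M$.

\emph{Thickening the disc.} Write $\mathbb D_\rho=\{z\in\mathbb C:|z|\le \rho\}$. There is an embedding $h_e:\mathbb D_2\times[-1,1]\to\mathbb S^3$ with $h_e(\mathbb D_1\times0)=D_e$ and $h_e((\mathbb D_2\setminus\mathbb D_1)\times0)\cap V_n=\emptyset$. For $n=0$ this is clear. For $n\ge1$ take such an embedding into $\operatorname{int}B$ for the corresponding meridian disc $D_\varepsilon$ of $U_{n-1}$, and compose with $\phi_v$; note that $\phi_v(\operatorname{int}B\setminus U_{n-1})$ is disjoint from $V_n$. Then $h_e(\mathbb D_2\times0)\cap K=\{c_e\}$. After a homeomorphism of $\mathbb D_2$ preserving $\mathbb D_1$ we may assume $c_e=h_e(0,0)$. As $\partial D_e$ is compact and contained in $O_e$, we may shrink and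 rescale the annulus $1\le|z|\le2$ so that $h_e((\mathbb D_2\setminus0)\times0)\subset O_e$.

\emph{A closed neighborhood $N_e$ of $A_e$ in $O_e$.} $O_e$ is open in $\mathbb S^3$, and so for each $a>0$ the compact set $h_e(\{a\le|z|\le2\}\times[-\eta,\eta])$ lies in $O_e$ if $\eta>0$ is small. So there is a continuous function $f:(0,2]\to(0,1]$ with $f(\varrho)\to0$ as $\varrho\to0$ such that
\[
N_e=h_e\{(z,t):0<|z|\le2,\ |t|\le f(|z|)\}\subset O_e .
\]
The closure of $N_e$ in $\mathbb S^3$ is $N_e\cup\{c_e\}$, so $N_e$ is closed in $M$. Let $\mathcal T=\{(\varrho,t):0\le\varrho\le2,\ |t|\le\varrho\}$. The map $(\theta,\varrho,t)\mapsto h_e(\varrho e^{i\theta},tf(\varrho)/\varrho)$ identifies $S^1\times(\mathcal T\setminus(0,0))$ with $N_e$, and $A_e$ corresponds to $S^1\times(0,1]\times0$. The frontier of $N_e$ in $M$ is contained in the part corresponding to $S^1\times(\partial\mathcal T\setminus(0,0))$.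

\emph{Pulling back the slit.} Define
\[
G:\mathcal T\setminus([0,1]\times0)\to\mathcal T\setminus(0,0),\qquad G(\varrho,t)=(\gamma_t(\varrho),t),
\]
as follows. For $|t|\ge1$ let $\gamma_t=\mathrm{id}$. For $0<|t|<1$ put $\beta(t)=|t|(2-|t|)\in(|t|,1)$ and let $\gamma_t$ map $[|t|,1]$ affinely onto $[|t|,\beta(t)]$ and $[1,2]$ affinely onto $[\beta(t),2]$. Let $\gamma_0:(1,2]\to(0,2]$, $\varrho\mapsto2(\varrho-1)$.

Each $\gamma_t$ is a bijection onto $[|t|,2]$, respectively onto $(0,2]$ for $t=0$. So $G$ is a bijection. As $t\to0$ we have $\beta(t)\to0$, and the affine maps $[1,2]\to[\beta(t),2]$ converge to $\gamma_0$. This gives continuity of $G$ at points $(\varrho,0)$, $\varrho>1$, and of $G^{-1}$ at points $(s,0)$, $s>0$, since near $(s,0)$ only the inverse of the affine map on $[\beta(t),2]$ is used. As $|t|\to1$ from below we have $\beta(t)\to1$, the affine maps on $[1,2]$ converge to the identity, and $[|t|,1]$ and its image $[|t|,\beta(t)]$ both shrink to the point $1$; this gives continuity of $G$ and $G^{-1}$ at $|t|=1$. At all other points continuity is clear. Finally $G$ is the identity on $\partial\mathcal T\setminus(0,0)$, because $\gamma_t(|t|)=|t|$ for $t\neq0$ and $\gamma_t(2)=2$.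

\emph{Conclusion.} Use $\mathrm{id}_{S^1}\times G$ on all $N_e\setminus A_e$ and the identity elsewhere. This is a bijection $M^*\to M$. The $N_e$ are closed in $M$, pairwise disjoint and locally finite, so it is a homeomorphism.
\end{proof}

\subsection{The pieces}

Let $\hat Y_n$ be the manifold of Lemma~\ref{lem:tangle}(iii) for $U_n$. Put
\[
\mathcal X_0=(\mathbb S^3\setminus\operatorname{int}V_0)\setminus\Big(B_u\cup\bigcup\partial D_e\Big),\qquad
\mathcal X_v=\phi_v(\hat Y_n)\quad\text{for each cell }v\text{ of }V_n,\ n\ge0,
\]
where in $\mathcal X_0$ the union is over the discs of $V_0$. For a cell $v$ let $Q_v^\circ=\phi_v(Q^\circ)$. A cell $v'$ of $V_{n+1}$ contained in a cell $v$ of $V_n$ is called a \emph{child} of $v$; the cells $w_1,\dots,w_k$ of $V_0$ are the children of the root $0$.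

\begin{proposition}\label{prop:tree}
The pieces $\mathcal X_0$ and $\mathcal X_v$ cover $M^*$; they are closed in $M^*$ and locally finite. A piece meets the piece of each of its children $v'$ exactly in the common boundary component $Q_{v'}^\circ$, and two pieces that are not parent and child are disjoint. Each boundary component of each piece is used exactly once. Moreover $\mathcal X_0\cong E(\Gamma_0)\setminus Q_u^\circ$, and $\mathcal X_v\cong E(\Gamma_{m_n})$ if $v$ is a cell of $V_n$; so $\mathcal X_v$ is, up to homeomorphism, a finite tree of blocks.
\end{proposition}

\begin{proof}
\emph{The pieces cover $M^*$.} Let $x\in M^*$. If $x\notin V_0$, then $x\in\mathcal X_0$. Otherwise $x\in V_n\setminus V_{n+1}$ for some $n$. As $x\notin B_u\subset K$, the point $x$ lies in a cell $v$ of $V_n$. It lies on none of the marked discs of $v$, since spoke discs lie in $B_u$ and other discs of $V_n$ lie in some $A_e\cup\{c_e\}$. So $x\in\phi_v(B\setminus(U_n\cup\bigcup D_i))\subset\mathcal X_v$.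

\emph{$\mathcal X_v\subset M^*$, and $\mathcal X_v\cap V_{n+2}=\emptyset$, for a cell $v$ of $V_n$.} Let $x=\phi_v(y)$, $y\in\hat Y_n$. Then $x$ lies on no marked disc of $v$. So $x\notin B_u$, because $B_u$ meets the cell only in marked discs. If $y\notin U_n$, then $x\notin V_{n+1}$. If $y\in U_n\setminus U_n^\circ$, then $y\in\operatorname{int}B$, because $U_n\cap\partial B\subset\bigcup D_i$, and $x\in\partial V_{n+1}$; by \eqref{eq:boundary} then $x\notin V_{n+2}$. In both cases $x\notin V_{n+2}$. Hence $x\notin K$, and $x$ lies on no disc new at a stage $\ge n+2$. A disc $D_e$ first appearing at a stage $\le n$ meets $V_n$ in a disc of $V_n$, which meets the cell $v$ at most in marked discs; so $x\notin D_e$. A disc new at stage $n+1$ lies in the interior of a cell of $V_n$; if it contained $x$, it would have the form $\phi_v(D_\varepsilon)$ with $y\in D_\varepsilon\cap(B\setminus U_n^\circ)=\partial D_\varepsilon$, which was deleted. So $x\in M^*$.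

\emph{$\mathcal X_0\subset M^*$, and $\mathcal X_0\cap V_1=\emptyset$.} Let $x\in\mathcal X_0$. If $x\notin V_0$, this is clear. If $x\in\partial V_0\setminus B_u$, then $x\notin V_1$ by \eqref{eq:boundary}; so $x\notin K$, and $x$ is on no disc first appearing at a stage $\ge1$. Discs of $V_0$ meet $\partial V_0\setminus B_u$ only in the deleted curves $\partial D_e$.

\emph{Closed and locally finite.} For a cell $v$ of $V_n$ the sets $\phi_v(D_i)$ and $\phi_v(\partial D_\varepsilon)$ lie in $B_u\cup K\cup\bigcup A_f$, which is disjoint from $M^*$. Therefore
\[
\mathcal X_v=M^*\cap\phi_v(B\setminus U_n^\circ),\qquad \hat Y_n=\{y\in B\setminus U_n^\circ:\phi_v(y)\in M^*\}.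
\]
The first equation shows that $\mathcal X_v$ is closed in $M^*$. By the second, $\phi_v:\hat Y_n\to\mathcal X_v$ is the restriction of a closed map to a full preimage, hence closed; it is injective, since the $D_i$ were deleted, so it is a homeomorphism. Likewise $\mathcal X_0=M^*\cap(\mathbb S^3\setminus\operatorname{int}V_0)$ is closed. Pieces $\mathcal X_v$ with $v$ a cell of $V_n$ lie in $V_n$ and are finite in number, so every compact subset of $M$ meets only finitely many pieces.

\emph{Intersections.} Distinct cells of $V_n$ meet only in discs of $V_n$, so their pieces are disjoint. If $v$ is a cell of $V_n$, then $\mathcal X_v\cap V_{n+2}=\emptyset$, and $\mathcal X_v\cap V_{n+1}=\phi_v(\hat Y_n\cap U_n)$ is the union of the sets $\phi_v(\partial(\text{cell of }U_n)\setminus\text{marked discs})$, i.e.\ of the $Q_{v'}^\circ$ for the children $v'$ of $v$. So among the pieces of later stages $\mathcal X_v$ meets exactly the pieces $\mathcal X_{v'}$ of its children, each in $Q_{v'}^\circ$. In the same way $\mathcal X_0\cap V_1=\emptyset$, and $\mathcal X_0\cap V_0=\partial V_0\setminus(B_u\cup\bigcup\partial D_e)$ is the union of the $Q_{w_j}^\circ$. By Lemma~\ref{lem:tangle}(iii) the boundary of $\mathcal X_v$ consists of $Q_v^\circ$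 and the $Q_{v'}^\circ$ of its children; so every boundary component is used once.

\emph{Types.} The statement on $\mathcal X_v$ is Lemma~\ref{lem:tangle}(iii) together with the decomposition of $E(\Gamma_m)$ in Section~\ref{sec:tangle}. The statement on $\mathcal X_0$ is Lemma~\ref{lem:collapse}(c), since $B_u$ meets $\mathbb S^3\setminus\operatorname{int}V_0$ in $B_u\cap\partial V_0$.
\end{proof}

\section{The deformable root and the end of the proof}\label{sec:root}

It remains to find hyperbolic structures on the root $\mathcal X_0$. We extend the five discs of Section~\ref{sec:five} to a chain.

\begin{proposition}\label{prop:root}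
Let $k=d+3$ and $r=(r_1,\dots,r_d)\in(\frac18,\frac12)^d$. There is a block $X_0(r)$ homeomorphic to $E(\Gamma_0)\setminus Q_u^\circ$ such that, for $1\le j\le d$, the group $\pi_1(X_0(r))$ acting on $\tilde X_0(r)\subset\mathbb H^3$ contains a hyperbolic element with translation length $\ell_j(r)=2\operatorname{arccosh}\frac{1-r_j}{r_j}$.
\end{proposition}

\begin{proof}
Let $\Delta_-$, $\Delta_+$ be as in Section~\ref{sec:five}. Put $r_0=r_{d+1}=\frac12$, $x_0=0$ and $x_{j+1}=x_j+2\sqrt{r_jr_{j+1}}$, and let $T_j$ be the disc with center $x_j+ir_j$ and radius $r_j$, $0\le j\le d+1$.

\emph{Tangencies.} By \eqref{eq:tangent}, $T_j$ and $T_{j+1}$ are tangent. $\Delta_-$ is tangent to all other discs. $\Delta_+$ is tangent to $T_0$ and $T_{d+1}$, and disjoint from $T_j$ for $1\le j\le d$, since $2r_j<1$. Let $0\le i$ and $i+2\le j\le d+1$, and put $a=\sqrt{r_i}$, $b=\sqrt{r_j}$; both are at most $1/\sqrt2$. The radii $r_{i+1}$ and $r_{j-1}$ have indices between $1$ and $d$, so they exceed $\frac18$, and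
\[
x_j-x_i\ \ge\ 2\sqrt{r_ir_{i+1}}+2\sqrt{r_{j-1}r_j}\ >\ \frac{a+b}{\sqrt2}\ \ge\ 2ab .
\]
By \eqref{eq:tangent}, $T_i$ and $T_j$ are disjoint.

\emph{The nerve.} So the nerve is the wheel with hub $\Delta_-$ and rim cycle $\Delta_+,T_0,T_1,\dots,T_{d+1}$ of length $k$. This graph is $3$-connected, so its embedding in the sphere is unique up to homeomorphism. It is the dual of $\Gamma_0$: the rim vertices $w_j$ of $\Gamma_0$ correspond to the triangles formed by $\Delta_-$ and two consecutive rim discs, and $u$ corresponds to the $k$-gon bounded by the rim cycle. The nerve is simple, with degrees at least $3$. Proposition~\ref{prop:packing} gives a block $X_0(r)\cong E(\Gamma_0)\setminus Q_u^\circ$, with $\pi_1(X_0(r))=R^+(r)$, the orientation-preserving subgroup of the reflection group.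

\emph{The hyperbolic elements.} For $1\le j\le d$ the product of the reflections in $\partial H(\Delta_+)$ and $\partial H(T_j)$ lies in $R^+(r)$. These planes are disjoint, at distance $\delta_j$ with $\cosh\delta_j=\frac{1-r_j}{r_j}>1$, the Euclidean distance from the center of the hemisphere to the vertical plane divided by the radius. So the product is a hyperbolic translation of length $2\delta_j=\ell_j(r)$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and \ref{thm:B}]
Fix $C$ as constructed in Section~\ref{sec:nested}. It depends on $k=d+3$ and on the choices made there, but not on $r$. Let $r\in(\frac18,\frac12)^d$.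

\emph{The metric $g_r$.} By Proposition~\ref{prop:tree}, $M^*$ is a locally finite tree of pieces, each homeomorphic to a block once the $\mathcal X_v$ are divided into their blocks. For the root use $\mathcal X_0\cong X_0(r)$ from Proposition~\ref{prop:root}; for all other pieces use blocks that do not depend on $r$. By Lemma~\ref{lem:homeo}, $M^*$ is homeomorphic to a manifold $M(r)$ obtained by gluing these blocks isometrically in the pattern of a tree, with no boundary left. By Lemma~\ref{lem:gluing}, $M(r)$ is a complete hyperbolic manifold. With Lemma~\ref{lem:slits},
\[
\mathbb S^3\setminus C\cong M\cong M^*\cong M(r)\qquad\text{for every }r .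
\]
Homeomorphic smooth $3$-manifolds are diffeomorphic. So $\mathbb S^3\setminus C$ carries a complete hyperbolic metric $g_r$ isometric to $M(r)$.

\emph{Closed geodesics.} By Lemma~\ref{lem:gluing} the holonomy of $M(r)$ restricted to $\pi_1(X_0(r))$ is faithful and conjugate to the action on $\tilde X_0(r)$. By Proposition~\ref{prop:root}, $g_r$ has closed geodesics of the lengths $\ell_j(r)=2\operatorname{arccosh}\frac{1-r_j}{r_j}$, $1\le j\le d$.

\emph{Counting.} The set of lengths of closed geodesics of a complete hyperbolic manifold is an isometry invariant, and it is countable because the fundamental group is countable. Fix $r$. If $g_{r'}$ is isometric to $g_r$, then each $\ell_j(r')$ lies in the countable length set of $g_r$. As $\ell_j(r')$ is strictly decreasing in $r_j'$, each coordinate $r'_j$ lies in a countable set determined by $g_r$. So each isometry class contains $g_{r'}$ for at most countably many $r'$. Since $(\frac18,\frac12)^d$ has the cardinality of the continuum, there are $2^{\aleph_0}$ pairwise non-isometric metrics among the $g_r$. Conversely, $\mathbb S^3\setminus C$ is orientable, so every complete hyperbolic metric on it is determined up to isometry by a countable subgroup of $\mathrm{PSL}_2(\mathbb C)$, and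 there are only $2^{\aleph_0}$ of these. This proves Theorem~\ref{thm:B}, and Theorem~\ref{thm:A} is the case $d=1$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{SS} Juan Souto and Matthew Stover, \emph{A Cantor set with hyperbolic complement}, arXiv:1205.4668 (2012).
\end{thebibliography}

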